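\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Separable infinity harmonic functions in cones:\\ incenters, exponents and non-uniqueness}

\begin{abstract}
Let $S$ be a proper subdomain of the unit sphere of $\mathbb R^N$ with $C^3$ boundary and let $C_S$ be the cone over $S$. There is exactly one exponent $\beta_S>0$ and exactly one exponent $\mu_S>0$ for which $C_S$ carries a positive infinity harmonic function of the form $r^{-\beta_S}\psi(\sigma)$, respectively $r^{\mu_S}\omega(\sigma)$, with $\psi$ and $\omega$ vanishing on $\partial S$. We answer the question whether $\psi$ and $\omega$ are unique up to a constant factor. They are unique for $N=2$, but not in general: for every $N\ge3$ we give one explicit $S$ for which both fail to be unique. Both exponents are computed; they depend only on the inradius of $S$. The functions are studied through their values on a compact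 set $M\subset S$, which is the set of incenters of $S$ except in the case of $\mu_S$ and an inradius larger than $\frac\pi2$. If $M$ is disconnected, the values on the separate pieces of $M$ can be prescribed independently within a small range, so uniqueness fails. Conversely, the solution is unique and explicit if $M$ is rectifiably connected and every point of $S$ outside $M$ lies on a shortest path from $\partial S$ to $M$.
\end{abstract}

\section{The question and the answer}

\subsection{Separable solutions}

Let $N\ge2$ and let $S\subset S^{N-1}$ be a proper subdomain of the unit sphere with $C^3$ boundary: $\partial S$ is a nonempty compact embedded $C^3$ hypersurface of $S^{N-1}$, and $S$ lies locally on one side of it. For $N=2$ this means that $S$ is an open arc of length less than $2\pi$. Let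
\[
C_S=\{x\in\mathbb R^N\setminus\{0\}:\ x/|x|\in S\}
\]
be the cone over $S$, and write its points as $x=r\sigma$ with $r>0$ and $\sigma\in S$. A function on $C_S$ is \emph{infinity harmonic} if it is a viscosity solution of
\[
\Delta_\infty u:=\tfrac12\nabla|\nabla u|^2\cdot\nabla u=\sum_{i,j}u_{x_i}u_{x_j}u_{x_ix_j}=0 .
\]
Thus $\Delta_\infty u$ is $|\nabla u|^2$ times the second derivative of $u$ in the direction of its gradient. We consider solutions $u=r^\gamma\psi(\sigma)$ that are positive and vanish on the lateral boundary of the cone. If $\psi$ is smooth and $\nabla'$ denotes the gradient on the sphere, then $|\nabla u|^2=u_r^2+r^{-2}|\nabla'u|^2=r^{2\gamma-2}G$ with $G=\gamma^2\psi^2+|\nabla'\psi|^2$. Splitting $\nabla|\nabla u|^2\cdot\nabla u$ into its radial and spherical parts gives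
\begin{equation}\label{sph}
\Delta_\infty u=r^{3\gamma-4}\Big[\gamma(\gamma-1)\psi G+\tfrac12\nabla'G\cdot\nabla'\psi\Big],\qquad G=\gamma^2\psi^2+|\nabla'\psi|^2 .
\end{equation}
So $\Delta_\infty u=0$ is a nonlinear eigenvalue problem on $S$. It is invariant under $\psi\mapsto c\psi$, with $\gamma$ in the role of the eigenvalue. The possible exponents are known to be unique. We quote this in the form in which it accompanies the problem posed in \cite{BGV}.

\begin{theorem}[Known result]\label{known}
There exist exactly two positive numbers $\beta_S$ and $\mu_S$, together with functions $\psi_S,\omega_S\in C(\overline S)\cap C^{0,1}_{loc}(S)$, positive in $S$, such that $r^{-\beta_S}\psi_S(\sigma)$ and $r^{\mu_S}\omega_S(\sigma)$ are infinity harmonic in $C_S$, the first vanishes on $\partial C_S\setminus\{0\}$, and the second vanishes on $\partial C_S$.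
\end{theorem}

We use this theorem only for the uniqueness of the exponents: $\beta_S$ and $\mu_S$ are the only positive numbers for which positive separable solutions of the first and the second type exist. The question posed in \cite{BGV} is whether the functions are unique as well, up to a positive factor.
\begin{itemize}
\item[(i)] Let $\psi_1,\psi_2\in C(\overline S)\cap C^{0,1}_{loc}(S)$ be positive in $S$ and vanish on $\partial S$, and let $r^{-\beta_S}\psi_1$ and $r^{-\beta_S}\psi_2$ be infinity harmonic in $C_S$. Is $\psi_2=c\,\psi_1$ for some constant $c>0$?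
\item[(ii)] The same question for $r^{\mu_S}\omega_1$ and $r^{\mu_S}\omega_2$.
\end{itemize}

The linear case suggests the answer yes. The function $r^\gamma\psi$ is harmonic if and only if $-\Delta'\psi=\gamma(\gamma+N-2)\psi$ on $S$, where $\Delta'$ is the Laplacian of the sphere; a positive $\psi$ vanishing on $\partial S$ is then a first Dirichlet eigenfunction, and these form a single ray. We shall see that in our case the answer is yes for $N=2$, but that for every $N\ge3$ it is no in general.

\subsection{Results}

Let $\operatorname{dist}$ be the geodesic distance on $S^{N-1}$, let $B(z,t)$ denote the open geodesic balls, and put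
\[
d(\sigma)=\operatorname{dist}(\sigma,\partial S),\qquad \rho=\max_{\overline S}d ,
\]
so that $\rho$ is the inradius of $S$.

\begin{theorem}[Exponents]\label{thm:exp}
\[
\beta_S=\frac{\pi^2}{4\rho(\pi+\rho)},\qquad
\mu_S=\begin{cases}\dfrac{\pi^2}{4\rho(\pi-\rho)}&\text{if }\rho\le\frac\pi2,\\[2mm] 1&\text{if }\rho\ge\frac\pi2.\end{cases}
\]
\end{theorem}

From now on we treat both questions at once. Let
\[
\gamma=-\beta_S,\quad R=\rho\quad\text{in case (i)},\qquad\qquad \gamma=\mu_S,\quad R=\min(\rho,\tfrac\pi2)\quad\text{in case (ii)},
\]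
and let
\[
M=\{\sigma\in S:\ d(\sigma)\ge R\},
\]
a nonempty compact set. In case (i), and in case (ii) if $\rho\le\frac\pi2$, it is the set $\{d=\rho\}$ of incenters of $S$. A function $\psi$ is called \emph{admissible} if $\psi\in C(\overline S)\cap C^{0,1}_{loc}(S)$, $\psi>0$ in $S$, $\psi=0$ on $\partial S$, and $r^\gamma\psi$ is infinity harmonic in $C_S$.

\begin{theorem}[Non-uniqueness]\label{thm:non}
Suppose that $M=M_1\sqcup\dots\sqcup M_k$ with $k\ge2$ and $M_i$ nonempty, compact and pairwise disjoint. Then there is $\varepsilon>0$ such that for every $(\theta_1,\dots,\theta_k)\in[1-\varepsilon,1]^k$ there is an admissible $\psi$ with $\psi=\theta_i$ on $M_i$ for all $i$. In particular, admissible functions are not all proportional whenever $M$ is disconnected.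
\end{theorem}

\begin{corollary}[Counterexample]\label{cor:counter}
Let $N\ge3$ and $S=\{\sigma\in S^{N-1}:\ |\sigma_i|<\cos\frac\pi8,\ i=1,\dots,N\}$. For this $S$, which has a smooth boundary, the answers to \textup{(i)} and \textup{(ii)} are both negative.
\end{corollary}

In the other direction there is an explicit candidate. Section~\ref{sec:profile} constructs a function $f:[0,\infty]\to[0,1]$, depending only on $\gamma$, which increases from $f(0)=0$ to $f(R)=1$ and equals $1$ beyond $R$. We write $t^+=\max(t,0)$, and $\mathcal H^s$ for the $s$-dimensional Hausdorff measure.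

\begin{theorem}[Bounds and uniqueness]\label{thm:uniq}
Let $\psi$ be admissible and $m=\max\psi$.
\begin{enumerate}
\item[\textup{1.}] For all $\sigma\in S$ and $z\in M$,
\begin{equation}\label{bounds}
\psi(\sigma)\le m f(d(\sigma)),\qquad \psi(\sigma)\ge\psi(z)\,f\big((R-\operatorname{dist}(\sigma,z))^+\big).
\end{equation}
All maximum points of $\psi$ lie in $M$.
\item[\textup{2.}] If any two points of $M$ can be joined by a rectifiable curve in $M$, or if $M$ is connected and $\mathcal H^{4/3}(M)=0$, then $\psi=m$ on $M$.
\item[\textup{3.}] If the hypothesis of item~\textup{2} holds and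
\begin{equation}\label{ray}
d(\sigma)+\operatorname{dist}(\sigma,M)=R\quad\text{for all }\sigma\in S\setminus M,
\end{equation}
then $\psi=m f(d)$. So the admissible functions are exactly the functions $c f(d)$ with $c>0$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:arcs}
For $N=2$ the answers to \textup{(i)} and \textup{(ii)} are both positive.
\end{corollary}

Item 3 also covers spherical caps and belts around a great circle (Example~\ref{ex:caps}). We do not settle uniqueness in the remaining cases, that is, if $M$ is connected but the hypotheses of item 3 are not satisfied.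

\subsection{Why the incenters decide}

If $d$ is smooth and $u=r^\gamma h(d)$, then $\Delta_\infty u=0$ becomes, by \eqref{sph}, an ordinary differential equation for the logarithmic slope $p=h'/h$. The slope is $+\infty$ on $\partial S$, where $h=0$, and decreases to $0$ after a length $R_\gamma$ that we compute. The function $h(d)$ then has its maximum where $d=R_\gamma$; if this is to happen at the incenters, then $R_\gamma=\rho$. This determines $\gamma$. (If $\gamma=1$ one may also continue by a constant, because $r$ itself is infinity harmonic. This explains the second line of the formula for $\mu_S$.)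

The estimates \eqref{bounds} say that a general admissible function is controlled by the same profile $f$, from above starting at $\partial S$ and from below starting at $M$. If $\psi=m$ on $M$ and \eqref{ray} holds, the two bounds coincide and determine $\psi$. So the first question is how $\psi$ behaves on $M$. Near its maximum $f$ is so flat that the second bound gives $|\ln\psi(z)-\ln\psi(z')|\le C\operatorname{dist}(z,z')^{4/3}$ for nearby points $z,z'$ of $M$. The exponent exceeds $1$, so $\psi$ cannot change along a rectifiable curve in $M$. Nothing comparable connects two separate pieces of $M$. Theorem~\ref{thm:non} shows that indeed the heights of $\psi$ on them can be chosen independently, as long as they are close to each other.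

\section{Conventions}\label{sec:conv}

\emph{Viscosity solutions.} A $C^2$ function $\varphi$, defined near $x_0$, \emph{touches} $v$ from above (below) at $x_0$ if $\varphi\ge v$ ($\varphi\le v$) near $x_0$ with equality at $x_0$. A subsolution is upper semicontinuous and satisfies $\Delta_\infty\varphi(x_0)\ge0$ for every $\varphi$ touching it from above at $x_0$; a supersolution is lower semicontinuous and satisfies $\Delta_\infty\varphi(x_0)\le0$ for every $\varphi$ touching it from below at $x_0$. A viscosity solution is both. Three simple facts are used throughout.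

(V1) If $U$ is $C^2$ near $x_0$ and $\varphi$ touches $U$ from below at $x_0$, then $\nabla\varphi=\nabla U$ and $D^2\varphi\le D^2U$ at $x_0$. Since $\Delta_\infty\varphi=D^2\varphi\,\nabla\varphi\cdot\nabla\varphi$, it follows that $\Delta_\infty\varphi(x_0)\le\Delta_\infty U(x_0)$. If $\varphi$ touches from above, the inequality is reversed. In particular, classical solutions are viscosity solutions.

(V2) Positive multiples of sub- and supersolutions are again such, since $\Delta_\infty(cu)=c^3\Delta_\infty u$. If $v$ is continuous and $v(x)=\max_\alpha v_\alpha(x)$ is attained for every $x$, with subsolutions $v_\alpha$, then $v$ is a subsolution, because a function touching $v$ from above at $x_0$ also touches a $v_\alpha$ with $v_\alpha(x_0)=v(x_0)$.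

(V3) A continuous function $u=\sup_{v\in\mathcal F}v$ is a subsolution if all $v\in\mathcal F$ are subsolutions. Let $\varphi$ touch $u$ from above at $x_0$. Adding $|x-x_0|^4$ changes neither $\nabla\varphi(x_0)$ nor $D^2\varphi(x_0)$, so we may assume $\varphi>u$ on $\overline B\setminus\{x_0\}$ for a small ball $B$ around $x_0$. Choose $v_n\in\mathcal F$ with $v_n(x_0)\to u(x_0)$ and let $x_n$ be a maximum point of $v_n-\varphi$ on $\overline B$. Then $(u-\varphi)(x_n)\ge(v_n-\varphi)(x_n)\ge(v_n-\varphi)(x_0)\to0$, so $x_n\to x_0$. For large $n$ the function $\varphi$ plus a constant touches $v_n$ from above at $x_n$, hence $\Delta_\infty\varphi(x_n)\ge0$. In the limit, $\Delta_\infty\varphi(x_0)\ge0$.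

\emph{The sphere.} For $y\in S^{N-1}$ the function $\operatorname{dist}(\cdot,y)$ is smooth with $|\nabla'\operatorname{dist}(\cdot,y)|=1$ on $\{0<\operatorname{dist}(\cdot,y)<\pi\}$. The function $d$ is $1$-Lipschitz. If $z\in S$, then $B(z,d(z))\subset S$, because this ball is connected, contains $z$ and does not meet $\partial S$. Finally $\rho<\pi$: if $d(z)=\pi$, then $\partial S=\{-z\}$, which is not a hypersurface for $N\ge3$ and does not have $S$ locally on one side for $N=2$.

\section{The profile}\label{sec:profile}

Let $s$ be a smooth function on an open subset of $S^{N-1}$ with $|\nabla's|=1$ and let $h>0$ be a $C^2$ function of one variable. For $\psi=h(s)$ we have $G=\gamma^2h^2+h'^2$ and $\nabla'G\cdot\nabla'\psi=G'h'$. Put $p=h'/h$, so that $h''=(p'+p^2)h$. Then $G=h^2(\gamma^2+p^2)$ and $\frac12G'h'=h'^2(\gamma^2h+h'')=h^3p^2(\gamma^2+p'+p^2)$, and \eqref{sph} becomes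
\begin{equation}\label{ode}
\Delta_\infty\big(r^\gamma h(s)\big)=r^{3\gamma-4}h^3\big[p^2p'+H(p)\big],\qquad H(p)=(p^2+a^2)(p^2+b^2),
\end{equation}
with $a=|\gamma|$ and $b=\sqrt{\gamma(\gamma-1)}$; here and below $\gamma<0$ or $\gamma\ge1$. The sign of the bracket tells whether $r^\gamma h(s)$ is a solution, a strict subsolution or a strict supersolution.

A solution of $p^2p'+H(p)=0$ that starts at $+\infty$ decreases to $0$ over an $s$-interval of length $R_\gamma=\int_0^\infty p^2\,dp/H(p)$. Since $a^2-b^2=\gamma\ne0$, partial fractions give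
\[
\int_P^\infty\frac{p^2\,dp}{H(p)}=\frac1{a^2-b^2}\int_P^\infty\Big(\frac{a^2}{p^2+a^2}-\frac{b^2}{p^2+b^2}\Big)dp=\frac{a\arctan\frac aP-b\arctan\frac bP}{a^2-b^2}
\]
for $P>0$, and letting $P\to0$,
\[
R_\gamma=\frac\pi{2(a+b)} .
\]

\emph{The choice of $\gamma$.} For $\gamma=-\beta$, $\beta>0$, we have $a+b=\beta+\sqrt{\beta^2+\beta}$, so $R_{-\beta}$ decreases strictly from $\infty$ to $0$. With $A=\frac\pi{2\rho}$, the equation $R_{-\beta}=\rho$ reads $\sqrt{\beta^2+\beta}=A-\beta$; it has exactly one solution, and squaring gives
\[
\beta=\beta^*:=\frac{A^2}{1+2A}=\frac{\pi^2}{4\rho(\pi+\rho)} .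
\]
For $\gamma=\mu\ge1$ we have $a+b=\mu+\sqrt{\mu^2-\mu}$, so $R_\mu$ decreases strictly from $R_1=\frac\pi2$ to $0$. If $\rho\le\frac\pi2$, the equation $R_\mu=\rho$, that is, $\sqrt{\mu^2-\mu}=A-\mu$, has the unique solution
\[
\mu=\mu^*:=\frac{A^2}{2A-1}=\frac{\pi^2}{4\rho(\pi-\rho)} .
\]
If $\rho\ge\frac\pi2$ we put $\mu^*:=1$. The two definitions agree for $\rho=\frac\pi2$.

From now on $\gamma\in\{-\beta^*,\mu^*\}$ and $R=R_\gamma$; the proof of Theorem~\ref{thm:exp} will identify these exponents with $-\beta_S$ and $\mu_S$. The values of $R$ are those of the introduction, namely $R=\rho$ for $\gamma=-\beta^*$ and $R=\min(\rho,\frac\pi2)$ for $\gamma=\mu^*$, and $M=\{\sigma\in S:d(\sigma)\ge R\}$ as before. Note that $R\le\rho<\pi$, that $b=0$ exactly when $\gamma=1$, and that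
\begin{equation}\label{bR}
b>0\ \Longrightarrow\ R=\rho .
\end{equation}

\emph{Definition of $f$.} Define $P:(0,R)\to(0,\infty)$ by $t=\int_{P(t)}^\infty p^2\,dp/H(p)$. This $P$ is smooth and decreasing, with $P(0^+)=\infty$, $P(R^-)=0$, and differentiation gives
\begin{equation}\label{P}
P^2P'=-H(P).
\end{equation}
Let
\[
f(t)=\exp\Big(-\int_t^RP\Big)\ (0<t<R),\qquad f(0)=0,\qquad f=1\ \text{on }[R,\infty].
\]

\begin{lemma}\label{lem:profile}
\begin{enumerate}
\item[\textup{(a)}] $f$ is continuous and nondecreasing, and strictly increasing on $[0,R]$. On $(0,R)$ it is smooth with $f'/f=P$, and $f'(R^-)=0$.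
\item[\textup{(b)}] If $b>0$, then
\begin{equation}\label{flat}
-\ln f(R-s)=\kappa s^{4/3}(1+o(1))\quad(s\downarrow0),\qquad\kappa=\tfrac34(3a^2b^2)^{1/3}>0 .
\end{equation}
If $b=0$, then $\gamma=1$, $R=\frac\pi2$ and $f(t)=\sin t$ on $[0,\frac\pi2]$.
\item[\textup{(c)}] For $y\in S^{N-1}$ and $s=\operatorname{dist}(\cdot,y)$, the functions $r^\gamma f(s)$ and $r^\gamma f(R-s)$ are classical solutions of $\Delta_\infty u=0$ over $\{0<s<R\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $P\to\infty$, $\int_P^\infty p^2dp/H\sim1/P$, so $P(t)\sim1/t$ as $t\to0$; hence $\int_0P=\infty$ and $f(0^+)=0$. Since $P(R^-)=0$, $f(R^-)=1$ and $f'(R^-)=0$. The rest is clear from the definition.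

(b) If $b>0$, then $s=\int_0^{P(R-s)}p^2dp/H=\frac{P(R-s)^3}{3a^2b^2}(1+o(1))$, so $P(R-s)=(3a^2b^2s)^{1/3}(1+o(1))$; integrate over $(0,s)$. If $b=0$, then $\gamma=a=1$ and $t=\int_{P(t)}^\infty dp/(p^2+1)$, so $P(t)=\cot t$ and $f(t)=\exp(-\int_t^{\pi/2}\cot)=\sin t$.

(c) The logarithmic derivatives in $s$ are $P(s)$ and $q(s)=-P(R-s)$. By \eqref{P}, and because $H$ is even, both satisfy $p^2p'+H(p)=0$: for $q$ we have $q'(s)=P'(R-s)$, so $q^2q'=(P^2P')(R-s)=-H(q)$. Now use \eqref{ode}; recall $R<\pi$.
\end{proof}

The exponent $\frac43$ in \eqref{flat} will be used twice. It is smaller than $2$, so $r^\gamma f(d)$ has at an incenter a peak that no $C^2$ function can touch from below. It is larger than $1$, so an admissible function is constant along rectifiable curves in $M$.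

\section{Barriers and the exponents}\label{sec:barriers}

For closed $K\subset\partial S$ write $d_K=\operatorname{dist}(\cdot,K)$, with $d_\emptyset=\infty$. Parts (a) and (c) of the next lemma say that the two one-sided profiles, the one centered at a point of $M$ and the one rising from $\partial S$, are barriers. Part (b) allows us to use only a part of the boundary; this is needed for Theorem~\ref{thm:non}.

\begin{lemma}\label{lem:barriers}
\begin{enumerate}
\item[\textup{(a)}] For $z\in M$, the function $\Phi_z=r^\gamma f\big((R-\operatorname{dist}(\sigma,z))^+\big)$ is a subsolution in $C_S$.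
\item[\textup{(b)}] For $K\subset\partial S$ closed, $r^\gamma f(d_K)$ is a supersolution in the cone over $\{\sigma\in S:\ d_K(\sigma)<R\}$.
\item[\textup{(c)}] $r^\gamma f(d)$ is a supersolution in $C_S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Recall $B(z,R)\subset B(z,d(z))\subset S$. Over $B(z,R)\setminus\{z\}$, $\Phi_z$ is a classical solution by Lemma~\ref{lem:profile}(c). If $\Phi_z(x_0)=0$ and $\varphi$ touches $\Phi_z$ from above at $x_0$, then $\varphi\ge0$ near $x_0$ and $\varphi(x_0)=0$, so $\nabla\varphi(x_0)=0$ and $\Delta_\infty\varphi(x_0)=0$.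

There remain the points $x_0=r_0z$. Let $\varphi$ touch $\Phi_z$ from above at $x_0$. Since $f'(R^-)=0$, we have $\Phi_z=r^\gamma+o(|x-x_0|)$, so $\Phi_z$ is differentiable at $x_0$ and $\nabla\varphi(x_0)=\gamma r_0^{\gamma-1}z$. On the ray through $z$, $\varphi(rz)\ge r^\gamma$ with equality at $r=r_0$, hence $D^2\varphi(x_0)z\cdot z\ge\gamma(\gamma-1)r_0^{\gamma-2}$. Therefore
\[
\Delta_\infty\varphi(x_0)\ge\gamma^2\cdot\gamma(\gamma-1)\,r_0^{3\gamma-4}\ge0 ,
\]
because $\gamma<0$ or $\gamma\ge1$.

(b) Let $\varphi$ touch $r^\gamma f(d_K)$ from below at $r_0\sigma_0$, where $d_K(\sigma_0)<R$, and let $y\in K$ be a nearest point to $\sigma_0$. Since $f$ is nondecreasing, $f(d_K)\le f(\operatorname{dist}(\cdot,y))$ with equality at $\sigma_0$. So $\varphi$ touches $r^\gamma f(\operatorname{dist}(\sigma,y))$ from below at $r_0\sigma_0$. As $0<\operatorname{dist}(\sigma_0,y)<R$, the latter is a classical solution near this point, and (V1) gives $\Delta_\infty\varphi(r_0\sigma_0)\le0$.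

(c) Where $d<R$ this is (b) with $K=\partial S$. Let $d(\sigma_0)\ge R$ and let $\varphi$ touch $r^\gamma f(d)$ from below at $x_0=r_0\sigma_0$. Since $f\le1$ and $f(d(\sigma_0))=1$, $\varphi$ also touches $r^\gamma$ from below at $x_0$. If $\gamma=1$, (V1) gives $\Delta_\infty\varphi(x_0)\le\Delta_\infty r=0$.

If $\gamma\ne1$, (V1) does not help, since $\Delta_\infty r^\gamma=\gamma^3(\gamma-1)r^{3\gamma-4}>0$. But then $b>0$, hence $d(\sigma_0)=R=\rho$ by \eqref{bR}, and we show that there is no such $\varphi$. Let $\sigma(s)$ be the unit speed minimal geodesic from $\sigma(0)=\sigma_0$ to a nearest point $y\in\partial S$. Then $d(\sigma(s))\le R-s$, and by \eqref{flat}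
\[
\varphi(r_0\sigma(s))\le r_0^\gamma f(R-s)\le r_0^\gamma(1-\kappa's^{4/3})
\]
for small $s>0$, with some $\kappa'>0$. On the other hand, $\nabla\varphi(x_0)=\nabla r^\gamma(x_0)$ is radial, so $\varphi(r_0\sigma(s))=r_0^\gamma+O(s^2)$. This is a contradiction.
\end{proof}

Part (c) shows why $\gamma\neq1$ requires $R=\rho$. If $R<\rho$, then $f(d)=1$ on the nonempty open set $\{d>R\}$, where $r^\gamma$ would have to be a supersolution.

The next lemma is Perron's method. We include its proof, since positivity and homogeneity of the solution are needed along with the boundary values.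

\begin{lemma}[Perron]\label{lem:perron}
Let $w_\pm$ be continuous on $S$ with $0\le w_-\le w_+$, $w_-\not\equiv0$, and $w_+\to0$ at $\partial S$. Let $W_-=r^\gamma w_-$ be a subsolution and $W_+=r^\gamma w_+$ a supersolution in $C_S$. Then there is an admissible $\psi$ (for the exponent $\gamma$) with $w_-\le\psi\le w_+$.
\end{lemma}

\begin{proof}
Let $D_\lambda(x)$ denote Euclidean balls.

\emph{Step 1: Lipschitz bound.} Let $v$ be a subsolution with $0\le v\le A$, $A>0$, in $D_{4\lambda}(x_0)\subset C_S$. We claim that $v$ is $\frac A{2\lambda}$-Lipschitz on $D_\lambda(x_0)$. Let $y\in D_\lambda(x_0)$, so $\overline{D_{2\lambda}(y)}\subset D_{4\lambda}(x_0)$. For small $\nu>0$ put $c(s)=(\frac A{2\lambda}+2\nu\lambda)s-\nu s^2$. Then $c(0)=0$, $c(2\lambda)=A$, $c'>0$ on $[0,2\lambda]$, $c''<0$, and therefore $\Delta_\infty c(|x-y|)=c'^2c''<0$ for $0<|x-y|<2\lambda$. Suppose that the upper semicontinuous function $v-v(y)-c(|x-y|)$ has a positive maximum on $\overline{D_{2\lambda}(y)}$. The maximum is not attained at $y$, where the value is $0$, nor for $|x-y|=2\lambda$, where the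 value is at most $A-v(y)-A\le0$. So at some other point $v$ is touched from above by $c(|x-y|)$ plus a constant, which has negative $\Delta_\infty$; this is impossible. Letting $\nu\to0$ we get $v(x)\le v(y)+\frac A{2\lambda}|x-y|$ for $x,y\in D_\lambda(x_0)$. Exchange $x$ and $y$.

\emph{Step 2: the solution.} Let $\mathcal F$ be the set of subsolutions $v$ in $C_S$ with $W_-\le v\le W_+$; it contains $W_-$. Put $u=\sup_{v\in\mathcal F}v$. By Step 1 and the local boundedness of $W_+$, the functions in $\mathcal F$ are locally uniformly Lipschitz. So $u$ is locally Lipschitz, and it is a subsolution by (V3). For $\tau>0$ the map $v\mapsto\tau^{-\gamma}v(\tau\,\cdot)$ is a bijection of $\mathcal F$. Hence $u=\tau^{-\gamma}u(\tau\,\cdot)$, that is, $u=r^\gamma\psi(\sigma)$.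

Suppose that $u$ is not a supersolution. Then some $\varphi$ touches $u$ from below at a point $x_0$ with $\Delta_\infty\varphi(x_0)>0$; subtracting $|x-x_0|^4$ we may assume that $\varphi<u$ near $x_0$ except at $x_0$. If $u(x_0)=W_+(x_0)$, then $\varphi$ touches $W_+$ from below at $x_0$, a contradiction. Otherwise $\varphi(x_0)<W_+(x_0)$. Choose a ball $B$ around $x_0$ so small that $\Delta_\infty\varphi>0$ and $\varphi<W_+$ on $\overline B$ and that $\varphi<u$ on $\overline B\setminus\{x_0\}$. Then choose $\tau>0$ so small that $\varphi+\tau<W_+$ on $\overline B$ and $\varphi+\tau<u$ near $\partial B$. The function equal to $\max(u,\varphi+\tau)$ in $B$ and to $u$ outside $B$ belongs to $\mathcal F$ but exceeds $u$ at $x_0$, a contradiction. So $u$ is infinity harmonic. Clearly $w_-\le\psi\le w_+$, $\psi$ is locally Lipschitz in $S$, and $\psi$ extends continuously by $0$ to $\partial S$.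

\emph{Step 3: positivity.} Let $u(y)>0$ and $\overline{D_\lambda(y)}\subset C_S$. For small $\nu>0$ put $c(s)=u(y)-(\frac{u(y)}\lambda+\nu\lambda)s+\nu s^2$. Then $c(0)=u(y)$, $c(\lambda)=0$, $c'<0$ on $[0,\lambda]$, $c''>0$, and $\Delta_\infty c(|x-y|)>0$ for $0<|x-y|<\lambda$. If $u-c(|x-y|)$ had a negative minimum on $\overline{D_\lambda(y)}$, it would not be attained at $y$, where the value is $0$, nor on the boundary, where the value is $u\ge0$. Then $c(|x-y|)$ plus a constant would touch $u$ from below at a point where its $\Delta_\infty$ is positive, a contradiction. Letting $\nu\to0$,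
\[
u(x)\ge u(y)\Big(1-\frac{|x-y|}\lambda\Big)>0\qquad\text{for }x\in D_\lambda(y).
\]
So $\{u>0\}$ is relatively closed in $C_S$: if $y_n\to x\in C_S$ with $u(y_n)>0$, use a fixed small $\lambda$ and $y=y_n$ with $n$ large. It is also open, and it is nonempty since $w_-\not\equiv0$. As $C_S$ is connected, $u>0$ in $C_S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exp}]
Let $\gamma=-\beta^*$ or $\gamma=\mu^*$. Since $R\le\rho$, there is a point $z\in M$. Put $w_-=f((R-\operatorname{dist}(\cdot,z))^+)$ and $w_+=f(d)$. Since $d(\sigma)\ge d(z)-\operatorname{dist}(\sigma,z)\ge R-\operatorname{dist}(\sigma,z)$, we have $w_-\le w_+$. By Lemmas~\ref{lem:barriers} and \ref{lem:perron} there is a positive separable solution with exponent $\gamma$ vanishing on $\partial C_S\setminus\{0\}$; if $\gamma=\mu^*$, it also vanishes at the vertex. As $\beta_S$ and $\mu_S$ are the only exponents of their type (Theorem~\ref{known}), $\beta_S=\beta^*$ and $\mu_S=\mu^*$.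
\end{proof}

\section{Two-sided bounds and uniqueness}\label{sec:uniq}

We prove Theorem~\ref{thm:uniq}. To compare a given $\psi$ with the profile $f$ we need \emph{strict} barriers, because a viscosity solution can be touched by a classical solution without contradiction. They come from rescaling the variable of the profile: if $p(t)=P(ct)$ with $c>0$, then $p^2p'+H(p)=(1-c)H(p)$ by \eqref{P}, which has a sign for $c\ne1$.

\begin{proof}[Proof of item 1, upper bound]
Fix $y\in\partial S$. For $\nu>0$ let $f_\nu(t)=f((1+\nu)t)^{1/(1+\nu)}$ and $R_\nu=R/(1+\nu)$. On $(0,R_\nu)$ we have $f_\nu'/f_\nu=P((1+\nu)t)=:p$ and $p^2p'+H(p)=-\nu H(p)<0$. For $0<\tau<R_\nu$ put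
\[
h=m f_\nu\big(\operatorname{dist}(\cdot,y)+\tau\big)\quad\text{on }\ \Omega=\{\sigma\in S:\ \operatorname{dist}(\sigma,y)<R_\nu-\tau\}.
\]
The shift by $\tau$ makes $h$ positive on $\overline\Omega$, so that $\psi/h$ is continuous there. By \eqref{ode}, $\Delta_\infty(r^\gamma h)<0$ over $\Omega$. A point of $\partial\Omega$ either lies on $\partial S$, where $\psi=0$, or satisfies $\operatorname{dist}(\cdot,y)=R_\nu-\tau$, where $h=m f_\nu(R_\nu)=m\ge\psi$. If $k=\max_{\overline\Omega}\psi/h>1$, then the maximum is attained at some $\sigma_0\in\Omega$, and $kr^\gamma h$ touches $r^\gamma\psi$ from above at points over $\sigma_0$ with $\Delta_\infty(kr^\gamma h)<0$, a contradiction. So $\psi\le h$ on $\Omega$.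

Let $\tau\to0$ and then $\nu\to0$. We obtain $\psi(\sigma)\le m f(\operatorname{dist}(\sigma,y))$ if $\operatorname{dist}(\sigma,y)<R$. Choosing $y$ nearest to $\sigma$ yields $\psi\le m f(d)$ where $d<R$; where $d\ge R$ this is trivial. At a maximum point of $\psi$ we get $f(d)\ge1$, so $d\ge R$, and the point lies in $M$.
\end{proof}

\begin{proof}[Proof of item 1, lower bound]
Let $z\in M$, $\nu\in(0,1)$ and $0<R'<R$. Let $g_\nu(t)=f((1-\nu)t)^{1/(1-\nu)}$, so $g_\nu'/g_\nu=P((1-\nu)t)$ for $0<t<R$, and put
\[
h(\sigma)=\psi(z)\frac{g_\nu(R'-s)}{g_\nu(R')},\qquad s=\operatorname{dist}(\sigma,z)\le R'.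
\]
For $0<s<R'$ the logarithmic derivative of $h$ in $s$ is $p=-P((1-\nu)(R'-s))\ne0$, and $p^2p'+H(p)=\nu H(p)>0$. By \eqref{ode}, $\Delta_\infty(r^\gamma h)>0$ over $\{0<s<R'\}$. Since $R'<R\le d(z)$, the ball $\overline{B(z,R')}$ lies in $S$, and $\psi>0$ on it. Suppose that $k=\max_{\overline{B(z,R')}}h/\psi>1$. The maximum is attained neither at $z$, where the quotient is $1$, nor on the boundary, where it is $0$. So $r^\gamma h/k$ touches $r^\gamma\psi$ from below at a point where its $\Delta_\infty$ is positive, a contradiction. Hence $\psi\ge h$ on $B(z,R')$. Let $R'\to R$ and then $\nu\to0$; since $g_\nu(R)\to f(R)=1$, this gives $\psi(\sigma)\ge\psi(z)f(R-\operatorname{dist}(\sigma,z))$ on $B(z,R)$. Outside $B(z,R)$ the bound is trivial, since $f(0)=0$.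
\end{proof}

\begin{proof}[Proof of item 2]
Let $z,z'\in M$ with $\operatorname{dist}(z,z')\le R/2$. The lower bound in \eqref{bounds}, used for $z$ and for $z'$, gives
\begin{equation}\label{hoelder}
|\ln\psi(z)-\ln\psi(z')|\le-\ln f\big(R-\operatorname{dist}(z,z')\big)\le C\operatorname{dist}(z,z')^{4/3}.
\end{equation}
The second inequality follows from \eqref{flat} if $b>0$, and from $-\ln\cos s=O(s^2)$ if $\gamma=1$, because $\ln f$ is bounded on $[R/2,R]$. If $z,z'\in M$ are joined by a curve in $M$ of length $L$, divide it into $n$ arcs of length $L/n\le R/2$. By \eqref{hoelder}, $|\ln\psi(z)-\ln\psi(z')|\le nC(L/n)^{4/3}\to0$ as $n\to\infty$. If $M$ is connected and $\mathcal H^{4/3}(M)=0$, then $\ln\psi(M)$ is a compact interval. For every $\xi>0$ we can cover $M$ by countably many subsets $E_j$ of diameter less than $R/2$ with $\sum_j(\operatorname{diam}E_j)^{4/3}<\xi$. By \eqref{hoelder} the sets $\ln\psi(E_j)$, which cover $\ln\psi(M)$, lie in intervals of total length at most $C\xi$. So $\ln\psi(M)$ is a point. In both cases $\psi$ is constant on $M$, and the constant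 is $m$ because the maximum is attained in $M$.
\end{proof}

\begin{proof}[Proof of item 3]
On $M$ we have $\psi=m=m f(d)$. For $\sigma\in S\setminus M$ let $z\in M$ be nearest to $\sigma$. By items 1 and 2 and \eqref{ray},
\[
m f(d(\sigma))\ge\psi(\sigma)\ge m f\big(R-\operatorname{dist}(\sigma,M)\big)=m f(d(\sigma)).
\]
Since an admissible function exists (proof of Theorem~\ref{thm:exp}), $f(d)$ and its positive multiples are admissible, and there are no others.
\end{proof}

In general only $d+\operatorname{dist}(\cdot,M)\ge R$ off $M$, because $d$ is $1$-Lipschitz. If the inequality is strict somewhere, the two bounds do not meet there.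

\begin{proof}[Proof of Corollary~\ref{cor:arcs}]
Let $S$ be an open arc; its length is $2\rho<2\pi$, and $d$ is the distance to the nearer endpoint. If $R=\rho$, then $M$ is the midpoint and $\operatorname{dist}(\sigma,M)=\rho-d(\sigma)$. Otherwise $\gamma=1$, $\rho>\frac\pi2=R$, and $M=\{d\ge\frac\pi2\}$ is a closed subarc with $\operatorname{dist}(\sigma,M)=\frac\pi2-d(\sigma)$ off $M$ (the way around through the complement of $S$ is longer). In both cases Theorem~\ref{thm:uniq}, item 3, applies.
\end{proof}

\begin{remark}
Our arguments also cover the circle minus one point $y$, which is excluded by the smoothness assumption. There $\rho=\pi$, $\beta^*=\frac18$ and $\mu^*=1$. For these exponents Sections~\ref{sec:profile}--\ref{sec:uniq} apply, except for the identification with $\beta_S,\mu_S$: the inequality $R<\pi$ was used only for the smoothness of distance functions $\operatorname{dist}(\cdot,x)$ on $\{0<\operatorname{dist}(\cdot,x)<R\}$, and for this $R\le\pi$ suffices. The admissible functions are again $cf(d)$, by the proof of Corollary~\ref{cor:arcs}.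
\end{remark}

\begin{example}\label{ex:caps}
Theorem~\ref{thm:uniq}, item 3, applies to every cap $S=B(p,\rho)$, $0<\rho<\pi$. Here $d=\rho-\operatorname{dist}(\cdot,p)$, and $M$ is $\{p\}$ if $R=\rho$ and the closed cap of radius $\rho-\frac\pi2$ about $p$ if $R=\frac\pi2<\rho$. For $N=3$ it also applies to the belts $\{|\arcsin\sigma_3|<\alpha\}$, $0<\alpha<\frac\pi2$: here $R=\rho=\alpha$, $M$ is the equator, $d=\alpha-|\arcsin\sigma_3|$ and $\operatorname{dist}(\cdot,M)=|\arcsin\sigma_3|$.
\end{example}

\section{Two heights: a belt with two holes}\label{sec:belt}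

We now cut the circle $M$ of the belt into two arcs and explain on this example how solutions with two different heights arise. Let $N=3$, let $0<\delta<\alpha$ with $\alpha+\delta<\frac\pi2$, and let
\[
S=\{\sigma\in S^2:\ |\arcsin\sigma_3|<\alpha,\ \operatorname{dist}(\sigma,e_1)>\delta,\ \operatorname{dist}(\sigma,-e_1)>\delta\},
\]
a belt around the equator with two round holes (Figure~\ref{fig:belt}). The four boundary circles are disjoint because $\delta<\alpha$ and $\delta<\frac\pi2$, and $S$ is connected. The distance from a point to a circle about $q$ of radius $t$ is $|\operatorname{dist}(\cdot,q)-t|$, so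
\[
d(\sigma)=\min\big\{\alpha-|\arcsin\sigma_3|,\ \operatorname{dist}(\sigma,e_1)-\delta,\ \operatorname{dist}(\sigma,-e_1)-\delta\big\}.
\]
Hence $d\le\alpha$, with equality exactly at the equatorial points at distance at least $\alpha+\delta$ from $\pm e_1$. So $R=\rho=\alpha$ in both cases (i) and (ii), and $M=M_1\sqcup M_2$ consists of two arcs, $M_1\subset\{\sigma_2>0\}$ and its mirror image $M_2\subset\{\sigma_2<0\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.6cm,y=1.6cm]
\draw[thick] (0,0.6)--(3.1416,0.6);
\draw[thick] (0,-0.6)--(3.1416,-0.6);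
\draw[thick] (0,-0.3) arc[start angle=-90,end angle=90,radius=0.3];
\draw[thick] (3.1416,0.3) arc[start angle=90,end angle=270,radius=0.3];
\draw[thick,dashed] (-0.785,0.6)--(0,0.6);
\draw[thick,dashed] (-0.785,-0.6)--(0,-0.6);
\draw[thick,dashed] (3.1416,0.6)--(5.498,0.6);
\draw[thick,dashed] (3.1416,-0.6)--(5.498,-0.6);
\draw[thick,dashed] (0,0.3) arc[start angle=90,end angle=270,radius=0.3];
\draw[thick,dashed] (3.1416,-0.3) arc[start angle=-90,end angle=90,radius=0.3];
\draw[dotted] (-0.785,-0.6)--(-0.785,0.6);
\draw[dotted] (5.498,-0.6)--(5.498,0.6);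
\draw[line width=2pt] (0.9,0)--(2.2416,0);
\draw[line width=2pt] (4.0416,0)--(5.3832,0);
\node at (0,0) {$e_1$};
\node at (3.1416,0) {$-e_1$};
\node at (1.57,0.25) {$M_1$};
\node at (4.71,0.25) {$M_2$};
\node at (1.57,0.8) {$K_1$};
\node at (4.71,0.8) {$K_2$};
\end{tikzpicture}
\caption{The belt with two holes, drawn schematically in longitude and latitude; the dotted edges are identified. The set $M$ of incenters consists of the two thick arcs $M_1$, $M_2$ on the equator. The boundary is divided into the part $K_1$ (solid), which is closer to $M_1$, and the part $K_2$ (dashed), which is closer to $M_2$.}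
\label{fig:belt}
\end{figure}

Let $\theta<1$ be close to $1$. We look for an admissible $\psi$ with $\psi=1$ on $M_1$ and $\psi=\theta$ on $M_2$. By Lemma~\ref{lem:perron} it suffices to find barriers $w_-\le w_+$ with these values on $M$.

\emph{From below} there is no difficulty. The maximum of $f((R-\operatorname{dist}(\cdot,M_1))^+)$ and $\theta f((R-\operatorname{dist}(\cdot,M_2))^+)$ gives a subsolution by Lemma~\ref{lem:barriers}(a) and (V2). It has the right heights, because the two arcs have distance $2(\alpha+\delta)>R$ from each other.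

\emph{From above}, $f(d)$ is too high on $M_2$ and $\theta f(d)$ is too low on $M_1$. So we divide the boundary between $M_1$ and $M_2$:
\[
K_1=\partial S\cap\{\sigma_2\ge0\},\qquad K_2=\partial S\cap\{\sigma_2\le0\},\qquad d=\min(d_{K_1},d_{K_2}),
\]
and consider $g=\min\{f(d_{K_1}),\theta f(d_{K_2})\}$. The boundary points at distance $R$ from a point of $M_1$ with longitude $\vartheta\in[\alpha+\delta,\pi-\alpha-\delta]$ have longitude $\vartheta$ and latitude $\pm\alpha$; if $\vartheta$ is an endpoint of this interval, there is also a point on the rim of a hole, with longitude $\delta$ or $\pi-\delta$ and latitude $0$. All these points satisfy $\sigma_2>0$. Hence $d_{K_2}>R$ on $M_1$, and likewise $d_{K_1}>R$ on $M_2$.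

Near $M_2$ this is what we want: $f(d_{K_1})=1$, and $g=\theta f(d)$. Near $M_1$, however, $f(d_{K_2})=1$ and $g=\min\{f(d),\theta\}$. The peak of height $1$ has been cut off at the height $\theta$ (and for $\gamma\ne1$ the function $\theta r^\gamma$ is not even a supersolution). The remedy is to use $f(d)$ instead of $g$ in a neighborhood of $M_1$. On the rim of the neighborhood the two functions agree if $f(d)<\theta$ there. Since $d<R$ off $M$, this is true for $\theta$ close to $1$. In short: \emph{two different heights can be reconciled because away from $M$ even the higher profile lies below the lower height.} For the same reason, away from $M$ the minimum $g$ is only attained by terms with $d_{K_j}<R$, so that Lemma~\ref{lem:barriers}(b) applies to it.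

Finally, $w_-\le w_+$ has to be checked where a low piece of $w_+$ meets a high piece of $w_-$, for example $f((R-\operatorname{dist}(\sigma,z))^+)\le\theta f(d_{K_2}(\sigma))$ for $z\in M_1$. Because $d_{K_2}(z)$ exceeds $R$ by at least a fixed amount, the argument on the right exceeds $R-\operatorname{dist}(\sigma,z)$ by at least that amount. This gains a factor larger than $1$ as long as $\sigma$ is not close to $z$, and a $\theta$ close to $1$ is compensated.

This program works in general. The only step that was read off from the picture is the division of the boundary, and here smoothness of $\partial S$ enters.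

\section{Prescribing the heights}\label{sec:non}

\begin{proof}[Proof of Theorem~\ref{thm:non}]
\emph{Step 1: dividing the boundary.} Let
\[
K_i=\{y\in\partial S:\ \operatorname{dist}(y,M_i)=\operatorname{dist}(y,M)\},\qquad 1\le i\le k .
\]
These closed sets cover $\partial S$, so $d=\min_jd_{K_j}$ and, as $f$ is nondecreasing,
\begin{equation}\label{fmin}
f(d)=\min_jf(d_{K_j}).
\end{equation}
(In the example of Section~\ref{sec:belt} they are the two halves $\sigma_2\ge0$ and $\sigma_2\le0$ of $\partial S$.) We claim that
\begin{equation}\label{gap}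
d_{K_j}>R\quad\text{on }M_i\qquad\text{for }j\ne i .
\end{equation}
Let $z\in M_i$. Since $d_{K_j}(z)\ge d(z)\ge R$, if the claim fails at $z$ there is $y\in K_j$ with $\operatorname{dist}(y,z)=R$. All points of $M$ have distance at least $R$ from $y$, so $\operatorname{dist}(y,M_j)=\operatorname{dist}(y,M)=R$, and there is $z'\in M_j$ with $\operatorname{dist}(y,z')=R$. We show that $z$ and $z'$ are both equal to $\exp_y(Rn(y))$, where $n(y)$ is the inner unit normal of $S$ at $y$; this contradicts $M_i\cap M_j=\emptyset$. Indeed, $R\le d(z)\le\operatorname{dist}(y,z)=R$, so $y$ minimizes the function $\operatorname{dist}(z,\cdot)$ on $\partial S$. This function is differentiable at $y$, since $0<R<\pi$, and its gradient there is tangent to the minimal geodesic between $y$ and $z$. Hence this geodesic is orthogonal to $\partial S$ at $y$. Apart from $y$ it runs in $B(z,R)\subset S$, so it leaves $y$ in the direction $n(y)$, and $z=\exp_y(Rn(y))$. The same holds for $z'$.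

\emph{Step 2: constants.} By \eqref{gap} and compactness there is $c>0$ with
\begin{equation}\label{gap3}
d_{K_j}\ge R+3c\quad\text{on }M_i\qquad\text{for }j\ne i .
\end{equation}
Decrease $c$ so that also $c<R$ and the sets $\{\operatorname{dist}(\cdot,M_i)\le2c\}$ are pairwise disjoint subsets of $S$. Put
\[
V_i=\{\operatorname{dist}(\cdot,M_i)<2c\},\qquad V_i'=\{\operatorname{dist}(\cdot,M_i)<c\}.
\]
On $V_i$ we have $d_{K_j}\ge R+c$ for $j\ne i$ by \eqref{gap3}. With \eqref{fmin} this gives
\begin{equation}\label{onV}
f(d_{K_j})=1\ \text{ for }j\ne i,\qquad f(d)=f(d_{K_i})\qquad\text{on }V_i .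
\end{equation}
Since $d<R$ on the compact set $\overline S\setminus\bigcup_iV_i'$, there is $\eta\in(0,R)$ with
\begin{equation}\label{eta}
d\le R-\eta\quad\text{on }\overline S\setminus\bigcup_iV_i' .
\end{equation}
The gain in the last step of Section~\ref{sec:belt} is measured by
\[
q=\inf_{0<t\le R-c}\frac{f(\min(t+3c,R))}{f(t)}>1 ;
\]
indeed the quotient is continuous, exceeds $1$ because $f$ is strictly increasing on $[0,R]$, and tends to $\infty$ as $t\to0$. Now fix $\varepsilon\in(0,1)$ with
\[
1-\varepsilon>f(R-\eta)\qquad\text{and}\qquad(1-\varepsilon)q\ge1 ,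
\]
and let $\theta_1,\dots,\theta_k\in[1-\varepsilon,1]$.

\emph{Step 3: the upper barrier.} Define
\[
w_+=\theta_if(d)\ \text{ on }V_i,\qquad w_+=\min_{1\le j\le k}\theta_jf(d_{K_j})\ \text{ on }S\setminus\bigcup_iV_i' .
\]
On $V_i\setminus V_i'$, where both formulas apply, \eqref{onV} and \eqref{eta} give for $j\ne i$
\[
\theta_if(d_{K_i})=\theta_if(d)\le f(R-\eta)<1-\varepsilon\le\theta_j=\theta_jf(d_{K_j}) .
\]
So the minimum is $\theta_if(d)$ and the formulas agree. The open sets $V_i$ and $S\setminus\bigcup_i\overline{V_i'}$ cover $S$, hence $w_+$ is continuous. Moreover $w_+\le f(d)$ by \eqref{fmin}, so $w_+\to0$ at $\partial S$.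

We check that $r^\gamma w_+$ is a supersolution. Over $V_i$ this is Lemma~\ref{lem:barriers}(c). Let $\sigma_0\in S\setminus\bigcup_i\overline{V_i'}$, let $\varphi$ touch $r^\gamma w_+$ from below at $r_0\sigma_0$, and choose $j$ with $w_+(\sigma_0)=\theta_jf(d_{K_j}(\sigma_0))$. Then $\varphi$ touches $\theta_jr^\gamma f(d_{K_j})$ from below at $r_0\sigma_0$. Furthermore
\[
\theta_jf(d_{K_j}(\sigma_0))=w_+(\sigma_0)\le f(d(\sigma_0))\le f(R-\eta)<1-\varepsilon\le\theta_j ,
\]
so $f(d_{K_j}(\sigma_0))<1$, that is, $d_{K_j}(\sigma_0)<R$. Lemma~\ref{lem:barriers}(b) and (V2) give $\Delta_\infty\varphi(r_0\sigma_0)\le0$.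

\emph{Step 4: the lower barrier.} With $\phi_z=f\big((R-\operatorname{dist}(\cdot,z))^+\big)$ let
\[
w_-=\max_i\theta_if\big((R-\operatorname{dist}(\cdot,M_i))^+\big)=\max_i\max_{z\in M_i}\theta_i\phi_z .
\]
It is continuous, and $r^\gamma w_-$ is a subsolution by Lemma~\ref{lem:barriers}(a) and (V2).

\emph{Step 5: $w_-\le w_+$.} Let $z\in M_i$ and $\sigma\in S$. We show $\theta_i\phi_z(\sigma)\le w_+(\sigma)$ by means of two estimates.
\begin{itemize}
\item[($\alpha$)] Since $d(\sigma)\ge R-\operatorname{dist}(\sigma,z)$, we have $\phi_z\le f(d)\le f(d_{K_i})$ on $S$.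
\item[($\beta$)] If $\operatorname{dist}(\sigma,z)\ge c$ and $j\ne i$, then $\theta_i\phi_z(\sigma)\le\theta_jf(d_{K_j}(\sigma))$. To see this, put $t=(R-\operatorname{dist}(\sigma,z))^+\le R-c$. If $t=0$, then $\phi_z(\sigma)=0$. If $t>0$, then \eqref{gap3} gives $d_{K_j}(\sigma)\ge d_{K_j}(z)-\operatorname{dist}(\sigma,z)\ge t+3c$, hence $f(d_{K_j}(\sigma))\ge qf(t)$ and
\[
\theta_jf(d_{K_j}(\sigma))\ge(1-\varepsilon)q\,\phi_z(\sigma)\ge\phi_z(\sigma)\ge\theta_i\phi_z(\sigma).
\]
\end{itemize}
If $\sigma\in V_i$, then $w_+(\sigma)=\theta_if(d(\sigma))\ge\theta_i\phi_z(\sigma)$ by ($\alpha$). If $\sigma\in V_l$ with $l\ne i$, then $\sigma\notin V_i$, so $\operatorname{dist}(\sigma,z)\ge2c$, and by \eqref{onV} and ($\beta$) $w_+(\sigma)=\theta_lf(d_{K_l}(\sigma))\ge\theta_i\phi_z(\sigma)$. If $\sigma\notin\bigcup_lV_l$, then again $\operatorname{dist}(\sigma,z)\ge2c$, and $w_+(\sigma)$ is the minimum of $\theta_jf(d_{K_j}(\sigma))$ over $j$; the term $j=i$ is handled by ($\alpha$), the others by ($\beta$).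

\emph{Step 6: conclusion.} Lemma~\ref{lem:perron} gives an admissible $\psi$ with $w_-\le\psi\le w_+$. On $M_i$ we have $w_-\ge\theta_if(R)=\theta_i$ and $w_+=\theta_if(d)=\theta_i$, so $\psi=\theta_i$.

A disconnected compact $M$ is the disjoint union of two nonempty compact sets $M_1,M_2$. The admissible functions for $(\theta_1,\theta_2)=(1,1)$ and $(1,1-\varepsilon)$ are not proportional: the factor would be $1$ on $M_1$ and $1-\varepsilon$ on $M_2$.
\end{proof}

\begin{remark}
In the proof, the smoothness of $\partial S$ enters through the normal $n(y)$ in Step 1. At a reentrant corner, or at an isolated boundary point, one boundary point may be nearest to several incenters in different directions, and the proof of \eqref{gap} breaks down. Some restriction on the heights is necessary in general: by \eqref{bounds}, $\psi(z')\ge\psi(z)f(R-\operatorname{dist}(z,z'))$ for $z,z'\in M$ with $\operatorname{dist}(z,z')<R$.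
\end{remark}

For the belt with two holes, Theorem~\ref{thm:non} gives a negative answer to (i) and (ii) for $N=3$. The domain of Corollary~\ref{cor:counter} works for all $N\ge3$.

\begin{proof}[Proof of Corollary~\ref{cor:counter}]
Since $|\sigma_i|<\cos\frac\pi8$ means $\operatorname{dist}(\sigma,\pm e_i)>\frac\pi8$, the set $S$ is the sphere minus $2N$ closed caps of radius $\frac\pi8$ centered at $\pm e_i$. The centers have mutual distance at least $\frac\pi2$, so the caps are disjoint and $\partial S$ is smooth. Also $S$ is connected: given two of its points, enlarge the caps slightly so that they remain disjoint and do not contain these points, and join the points by a path in $S^{N-1}$. For each enlarged cap in turn, replace the part of the path between its first and its last point in the cap by a path on the boundary sphere of the cap, which is connected since $N\ge3$. For $\sigma\in S$,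
\[
d(\sigma)=\min_{i,\pm}\operatorname{dist}(\sigma,\pm e_i)-\tfrac\pi8=\arccos\big(\max_i|\sigma_i|\big)-\tfrac\pi8 .
\]
Since $\sum_i\sigma_i^2=1$, we have $\max_i|\sigma_i|\ge N^{-1/2}$, with equality if and only if $|\sigma_i|=N^{-1/2}$ for all $i$. Such points lie in $S$, and there $d=\arccos(N^{-1/2})-\frac\pi8$, which lies in $(0,\frac\pi2)$ because $\arccos(N^{-1/2})\ge\arccos(3^{-1/2})>\frac\pi4$. So this is $\rho$, we have $R=\rho$ in both cases (i) and (ii), and
\[
M=\{N^{-1/2}(\pm1,\dots,\pm1)\}
\]
consists of $2^N$ points. Theorem~\ref{thm:non} with $k=2^N$ applies for $\gamma=-\beta_S$ and for $\gamma=\mu_S$. Normalizing $\psi=1$ at one point of $M$, we even obtain in each case a family of pairwise non-proportional admissible functions with $2^N-1$ free parameters.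
\end{proof}

\begin{thebibliography}{1}
\bibitem{BGV} Marie-Fran\c{c}oise Bidaut-V\'eron, Marta Garcia-Huidobro, Laurent V\'eron, \emph{Separable infinite harmonic functions in cones}, arXiv:1703.07297 (2017).
\end{thebibliography}

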